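\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}


\title{D-affine varieties and divisors whose normal sheaf\\ is not globally generated}

\begin{abstract}
Let $X$ be an irreducible D-affine variety over an algebraically closed field and $Y\subset X$ an effective Cartier divisor. Must the normal sheaf $\mathcal N_Y$ be generated by its global sections? We show that the answer is no over every algebraically closed field, already for projective surfaces: $\operatorname{Proj}k[x,y,z^2,z^3]$ with the divisor $x=0$ is a counterexample. It belongs to a family of projective spaces pinched along a hyperplane. We determine exactly which members of the family are D-affine and, for these, which positive powers of $\mathcal N_Y$ are globally generated; in particular, no fixed power is globally generated for the whole family. In every positive characteristic we also give normal counterexamples. The proofs of D-affinity follow the degrees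 of torsion elements in twisted cohomology, by means of the Euler operator in characteristic $0$ and of Frobenius descent in characteristic $p$.
\end{abstract}

\section{The question and the answer}

Let $k$ be an algebraically closed field. A \emph{variety} is a separated integral scheme of finite type over $k$; singularities are allowed. For a commutative $k$-algebra $B$, a $k$-linear map $P\colon B\to B$ is a \emph{differential operator of order at most $m$} if all $(m+1)$-fold commutators $[\dots[[P,b_0],b_1],\dots,b_m]$ with elements $b_i\in B$ vanish. These maps, for all $m$, form a ring $D(B)$. On a variety $X$ they give a sheaf of rings $\mathcal D_X$ with $\Gamma(\operatorname{Spec}B,\mathcal D_X)=D(B)$ on affine open sets; it is quasi-coherent as a left $\mathcal O_X$-module. Throughout, a \emph{$\mathcal D_X$-module} is a left $\mathcal D_X$-module that is quasi-coherent over $\mathcal O_X$. The structure sheaf $\mathcal O_X$ is one.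

A variety $X$ is \emph{D-affine} if every $\mathcal D_X$-module $M$ is generated by its global sections as a $\mathcal D_X$-module and satisfies $H^i(X,M)=0$ for all $i>0$. Thus, as far as $\mathcal D$-modules are concerned, $X$ behaves like an affine variety. Affine varieties are D-affine. So is $\mathbb P^n$, and this will come out of our arguments (Remark~\ref{rem:Pn}).

Let $Y\subset X$ be an effective Cartier divisor with ideal sheaf $\mathcal I_Y$. Its normal sheaf is the line bundle
\[
\mathcal N_Y=\mathcal O_X(Y)|_Y=(\mathcal I_Y/\mathcal I_Y^2)^\vee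
\]
on $Y$. The following question comes from Rumynin \cite{Rumynin}.

\medskip
\noindent\textbf{Question.} \emph{If $X$ is an irreducible D-affine variety and $Y\subset X$ an effective Cartier divisor, is $\mathcal N_Y$ necessarily generated by its global sections as an $\mathcal O_Y$-module?}
\medskip

The simplest examples suggest the answer yes. On an affine variety every quasi-coherent sheaf is globally generated. A hypersurface $Y\subset\mathbb P^n$ of degree $d$ has $\mathcal N_Y=\mathcal O_Y(d)$, which is globally generated. There is also a general reason to hope. The functions with poles of arbitrary order along $Y$ form a $\mathcal D_X$-module $\mathcal O_X(*Y)$, and $\mathcal N_Y=\mathcal O_X(Y)/\mathcal O_X$ is the first step of the pole-order filtration of the $\mathcal D_X$-module $\mathcal O_X(*Y)/\mathcal O_X$. If $X$ is D-affine, this module is generated by global sections \emph{over $\mathcal D_X$}. The question is whether its first step is then generated by global sections \emph{over $\mathcal O_X$}. It need not be.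

A \emph{numerical semigroup} is a submonoid $S\subset\mathbb N=\{0,1,2,\dots\}$ with finite complement. Put
\[
f(S)=\max(\mathbb Z\setminus S),
\]
so that every integer greater than $f(S)$ lies in $S$. If $S\ne\mathbb N$, then $f(S)\ge1$ and $1\notin S$; and $f(\mathbb N)=-1$. For $n\ge1$ let
\[
T_{n,S}=\operatorname{span}_k\{x^\alpha z^s:\alpha\in\mathbb N^n,\ s\in S\}\subset k[x_1,\dots,x_n,z],\qquad \deg x_i=\deg z=1,
\]
\[
X_{n,S}=\operatorname{Proj}T_{n,S},\qquad Y=\{x_1=0\}\subset X_{n,S}.
\]
The ring $T_{n,S}=k[x_1,\dots,x_n]\otimes k[S]$ is a finitely generated graded domain of dimension $n+1$, so $X_{n,S}$ is a projective variety of dimension $n$.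

\begin{theorem}\label{thm:main}
Let $k$ have arbitrary characteristic, let $S\ne\mathbb N$ be a numerical semigroup and $n\ge1$. Then $X_{n,S}$ is D-affine if and only if $n>f(S)$. In that case $Y$ is an effective Cartier divisor, and for $m\ge1$ the sheaf $\mathcal N_Y^{\otimes m}$ is globally generated if and only if $m\in S$. In particular $\mathcal N_Y$ is not globally generated.
\end{theorem}

The smallest case is $n=2$, $S=\langle2,3\rangle$, $f(S)=1$: the surface $\operatorname{Proj}k[x,y,z^2,z^3]$ with $Y=\{x=0\}$. No fixed power of $\mathcal N_Y$ helps either: for $m_0\ge1$, with $S=\{0\}\cup\{m_0+1,m_0+2,\dots\}$ and $n=m_0+1$, none of $\mathcal N_Y,\dots,\mathcal N_Y^{\otimes m_0}$ is globally generated.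

The varieties $X_{n,S}$ with $S\ne\mathbb N$ are not normal. In positive characteristic this can be repaired.

\begin{theorem}\label{thm:normal}
Let $\operatorname{char}k=p>0$, $a\ge2$, $p\nmid a$ and $n>pa-a-p$. Then
\[
X=\operatorname{Proj}T,\quad T=k[x_1,\dots,x_n,u,v]/(u^p-v^a-x_1^{pa-1}x_2),\quad \deg x_i=1,\ \deg u=a,\ \deg v=p,
\]
is a normal projective D-affine variety of dimension $n$. For the Cartier divisor $Y=\{x_1=0\}$ and $m\ge1$, the sheaf $\mathcal N_Y^{\otimes m}$ is globally generated if and only if $m\in\langle a,p\rangle$. In particular $\mathcal N_Y$ is not globally generated.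
\end{theorem}

Here $pa-a-p=(p-1)(a-1)-1\ge1$, because $a$ and $p$ are at least $2$ and not both equal to $2$. So $n\ge2$, and $n=2$ occurs for $(p,a)=(2,3)$ and $(3,2)$. We claim nothing about smooth $X$, or about normal $X$ in characteristic $0$.

Some part of the expectation does survive.

\begin{proposition}\label{prop:survives}
Let $X$ be an irreducible D-affine variety and $Y\neq\emptyset$ an effective Cartier divisor.
\begin{enumerate}
\item[(a)] $\mathcal N_Y$ is globally generated if and only if $\mathcal O_X(Y)$ is.
\item[(b)] $H^0(Y,\mathcal N_Y^{\otimes m})\ne0$ for some $m\ge1$.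
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Since $\mathcal O_X$ is a $\mathcal D_X$-module, $H^1(X,\mathcal O_X)=0$. The exact sequence $0\to\mathcal O_X\to\mathcal O_X(Y)\to\mathcal N_Y\to0$ therefore shows that $H^0(X,\mathcal O_X(Y))\to H^0(Y,\mathcal N_Y)$ is onto. If $\mathcal O_X(Y)$ is globally generated, so is its quotient $\mathcal N_Y$. Conversely, if $\mathcal N_Y$ is globally generated, then at a point of $Y$ the global sections of $\mathcal O_X(Y)$ generate the fiber, hence the stalk by Nakayama's lemma. Off $Y$ the section $1$ generates $\mathcal O_X(Y)$.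

(b) Let $j\colon U=X\setminus Y\to X$ be the inclusion. The sheaf $\mathcal O_X(*Y)=\bigcup_m\mathcal O_X(mY)=j_*\mathcal O_U$ is a $\mathcal D_X$-module containing $\mathcal O_X$ as a submodule, and $M=\mathcal O_X(*Y)/\mathcal O_X$ is nonzero because $Y\ne\emptyset$. By D-affinity $M$ has a section $0\ne s\in H^0(X,M)$. As $X$ is quasi-compact, $s\in H^0(X,\mathcal O_X(mY)/\mathcal O_X)$ for some $m\ge1$; take $m$ minimal. The image of $s$ in $H^0(X,\mathcal O_X(mY)/\mathcal O_X((m-1)Y))=H^0(Y,\mathcal N_Y^{\otimes m})$ is not zero: otherwise $s$ would lie in $H^0(X,\mathcal O_X((m-1)Y)/\mathcal O_X)$, against the minimality of $m$, or against $s\ne0$ if $m=1$.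
\end{proof}

Part (a) tells us what to look for: a D-affine $X$ with an effective divisor $Y$ such that $\mathcal O_X(Y)$ has a base point. On $\mathbb P^n$ the sections $x_1,\dots,x_n$ of $\mathcal O(1)$ have the base point $x_1=\dots=x_n=0$, and only the last coordinate $z$ removes it. So we delete $z$ from the coordinate ring but keep enough powers of $z$ that the variety remains projective of dimension $n$. This is the passage from $k[x_1,\dots,x_n,z]$ to $T_{n,S}$. The work lies in showing that D-affinity survives.

Section~\ref{sec:pinched} computes $\mathcal N_Y$ on $X_{n,S}$ and shows that the condition $n>f(S)$ is necessary. Section~\ref{sec:tools} contains tools used in all characteristics. Section~\ref{sec:char0} proves D-affinity in characteristic $0$, first by hand for the surface. Section~\ref{sec:charp} gives a criterion in characteristic $p$ and finishes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:normal} proves Theorem~\ref{thm:normal}.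

\section{Projective space pinched along a hyperplane}\label{sec:pinched}

For a homogeneous element $g$ of positive degree in a graded ring $T$, let $D_+(g)\subset\operatorname{Proj}T$ be the affine open set with coordinate ring $(T_g)_0$, and let $\mathcal O(d)$ be the sheaf with $\Gamma(D_+(g),\mathcal O(d))=(T_g)_d$. If $T_g$ contains a homogeneous unit of degree $1$, then $\mathcal O(d)$ is free on $D_+(g)$, generated by the $d$-th power of that unit. If $\operatorname{Proj}T$ is covered by such sets, then all $\mathcal O(d)$ are invertible and $\mathcal O(d)\otimes\mathcal O(d')=\mathcal O(d+d')$. In this case we say that the $\mathcal O(d)$ are \emph{invertible and multiplicative in $d$}.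

Let $T=T_{n,S}$, $X=X_{n,S}$, $f=f(S)$. We write $D_+(z)$ for the set $D_+(z^s)$, which is the same for all $0\ne s\in S$. The sets $D_+(x_1),\dots,D_+(x_n),D_+(z)$ cover $X$, since $T/(x_1,\dots,x_n,z^s)$ is finite-dimensional. As $S$ contains all large integers,
\[
T_{x_i}=k[x_1,\dots,x_n]_{x_i}\otimes k[S],\qquad T_{z^s}=k[x_1,\dots,x_n,z^{\pm1}],
\]
which contain the degree $1$ units $x_i$ and $z$. So the $\mathcal O_X(d)$ are invertible and multiplicative in $d$. The chart $D_+(z)$ is the affine space with coordinates $x_i/z$, and $D_+(x_i)\cong\mathbb A^{n-1}\times\operatorname{Spec}k[S]$. Thus $X$ is $\mathbb P^n$ with the smooth transversal of the hyperplane $z=0$ replaced by the curve germ of $k[S]$, which is singular if $S\ne\mathbb N$. The future base point $x_1=\dots=x_n=0$ lies off this hyperplane and is a smooth point of $X$.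

The element $x_1$ is a nonzero section of $\mathcal O_X(1)$. Its zero scheme $Y$ is an effective Cartier divisor with
\[
\mathcal O_X(Y)\cong\mathcal O_X(1),\qquad Y=\operatorname{Proj}T',\qquad T'=T/x_1T=k[x_2,\dots,x_n]\otimes k[S],\qquad \mathcal N_Y^{\otimes m}\cong\mathcal O_Y(m),
\]
because $(x_1T_g)_d=x_1(T_g)_{d-1}$ for all $g$ and $d$.

\begin{lemma}\label{lem:gg}
Let $n\ge2$, $m\ge1$, let $S$ be a numerical semigroup, $T'=k[x_2,\dots,x_n]\otimes k[S]$ with $\deg x_i=\deg z=1$, and $Y=\operatorname{Proj}T'$. Then $\mathcal O_Y(m)$ is globally generated if and only if $m\in S$.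
\end{lemma}

\begin{proof}
The scheme $Y$ is integral and is covered by $D_+(x_2),\dots,D_+(x_n),D_+(z)$. A global section of $\mathcal O_Y(m)$ is thus an element of degree $m$ of $k[x_2^{\pm1},\dots,x_n^{\pm1},z^{\pm1}]$ lying in the localizations of $T'$ for all charts. Membership in $T'[x_2^{-1}]$ forces $s\in S$ for every monomial $x^\alpha z^s$ that occurs, and membership in $k[x_2,\dots,x_n,z^{\pm1}]$ forces $\alpha\ge0$. Hence $H^0(Y,\mathcal O_Y(m))=T'_m$.

Let $P\in D_+(z)$ be the point $x_2=\dots=x_n=0$. Near $P$ the sheaf $\mathcal O_Y(m)$ is generated by $z^m$, and a monomial $x^\alpha z^s=(x^\alpha z^{s-m})z^m$ of degree $m$ is nonzero at $P$ only if $\alpha=0$, that is, $s=m$. So $T'_m$ generates at $P$ if and only if $z^m\in T'$, that is, $m\in S$. At every other point some $x_i$ with $i\ge2$ is nonzero, and $x_i^m$ generates.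
\end{proof}

For $n=2$, $S=\langle2,3\rangle$ one sees the failure directly. The sections $a=y^3$, $b=yz^2$, $c=z^3$ of $\mathcal O_Y(3)$ embed $Y=\operatorname{Proj}k[y,z^2,z^3]$ as the cuspidal cubic $ac^2=b^3$: on $D_+(y)$ the coordinate ring is $k[b/a,c/a]$, and on $D_+(z)$ it is $k[b/c]$. Up to scalars the only nonzero section of $\mathcal N_Y=\mathcal O_Y(1)$ is $y$, which vanishes at the smooth point $P$.

\begin{lemma}\label{lem:necessary}
If $n\le f(S)$, then $H^n(X_{n,S},\mathcal O)\ne0$, so $X_{n,S}$ is not D-affine.
\end{lemma}

\begin{proof}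
We use the \v{C}ech complex of the $n+1$ charts. Its last term is the degree $0$ part of $k[x_1^{\pm1},\dots,x_n^{\pm1},z^{\pm1}]$. Omitting the chart $D_+(x_i)$ gives the monomials $x^\alpha z^s$ with $\alpha_i\ge0$, and omitting $D_+(z)$ gives those with $s\in S$. So $H^n(X,\mathcal O_X)$ has as a basis the monomials $x^\alpha z^s$ with all $\alpha_i\le-1$, $s\notin S$ and $s=-\sum\alpha_i$. If $f\ge n$, the monomial with $s=f$ and $\alpha=(-1,\dots,-1,-(f-n+1))$ is one of them.
\end{proof}

If $S\ne\mathbb N$ and $n>f(S)$, then $n\ge2$ and Lemma~\ref{lem:gg} applies to $Y$. So Theorem~\ref{thm:main} will follow once we know: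
\begin{equation}\label{eq:goal}
\text{if } n>f(S), \text{ then } X_{n,S} \text{ is D-affine.}
\end{equation}

\section{Two tools}\label{sec:tools}

The first tool replaces generation by global sections with a statement that is easier to test.

\begin{lemma}\label{lem:reduction}
Let $X$ be a variety such that every $\mathcal D_X$-module $M$ satisfies $H^i(X,M)=0$ for all $i>0$, and every $\mathcal D_X$-module $Q\ne0$ satisfies $H^0(X,Q)\ne0$. Then $X$ is D-affine.
\end{lemma}

\begin{proof}
Let $M$ be a $\mathcal D_X$-module and $M_0$ the image of $\mathcal D_X\otimes_kH^0(X,M)\to M$, a quasi-coherent $\mathcal D_X$-submodule. Put $Q=M/M_0$. Since $H^1(X,M_0)=0$, the map $H^0(X,M)\to H^0(X,Q)$ is onto. It is also zero, because all global sections of $M$ lie in $M_0$. So $H^0(X,Q)=0$, hence $Q=0$.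
\end{proof}

The hypotheses of the lemma concern one sheaf $M$ at a time, but the natural object is the sum of the cohomology groups of all its twists. Let $X=\operatorname{Proj}T$ for a finitely generated graded domain $T=\bigoplus_{d\ge0}T_d$ with $T_0=k$, and assume that the $\mathcal O_X(d)$ are invertible and multiplicative in $d$. For a quasi-coherent sheaf $M$ put $M(d)=\mathcal O_X(d)\otimes M$ and
\[
H^i_*(M)=\bigoplus_{d\in\mathbb Z}H^i(X,M(d)),
\]
a graded $T$-module.

\begin{lemma}\label{lem:torsion}
Let $g,g_1,\dots,g_m\in T$ be homogeneous of positive degree.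
\begin{enumerate}
\item[(a)] If $i\ge1$, every element of $H^i_*(M)$ is killed by a power of $g$.
\item[(b)] If $i\ge1$ and $0\ne h\in H^i_*(M)$ is homogeneous of degree $d$, then $h$ has a nonzero homogeneous multiple $h'$ of some degree $d'\ge d$ with $g_1h'=\dots=g_mh'=0$.
\item[(c)] If $D_+(g_1),\dots,D_+(g_m)$ cover $X$ and $h\in H^0_*(M)$ is killed by a power of each $g_j$, then $h=0$.
\item[(d)] If $M\ne0$, then $H^0_*(M)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
On $D_+(g)$ the section $g$ generates $\mathcal O_X(\deg g)$. So the direct limit of $M(d)\to M(d+\deg g)\to M(d+2\deg g)\to\cdots$, with multiplication by $g$ as maps, is the direct image of $M(d)|_{D_+(g)}$ under the affine inclusion $D_+(g)\to X$. Taking $H^i$ gives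
\[
\varinjlim_l H^i(X,M(d+l\deg g))=H^i(D_+(g),M(d)).
\]
For $i\ge1$ the right-hand side is zero, which is (a). For $i=0$ the equality says that a section over $D_+(g)$ extends to $X$ after multiplication by a power of $g$, which gives (d). In (b), multiply $h$ by the highest power of $g_1$ that does not kill it, then the result by the highest power of $g_2$ that does not kill it, and so on; these powers exist by (a). In (c), $h$ vanishes on every $D_+(g_j)$, since there $g_j$ is invertible.
\end{proof}

A nonzero homogeneous element killed by $g_1,\dots,g_m$ is called a \emph{socle element} for $g_1,\dots,g_m$. In all characteristics the vanishing of $H^i(X,M)$ for $i\ge1$ will come from an upper bound, forced by differential operators, on the degrees of socle elements; by (b), such a bound holds for the degrees of all nonzero homogeneous elements. In characteristic $0$ we work on $X$ itself and show that socle elements have negative degree. In characteristic $p$ we work on a projective space $P$ to which $X$ maps homeomorphically, and show that socle elements there have degree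 $-\dim P-1$.

\section{Characteristic zero}\label{sec:char0}

Throughout this section $\operatorname{char}k=0$, $T=T_{n,S}$, $X=X_{n,S}$, and $M$ is a $\mathcal D_X$-module.

\subsection{Homogeneous operators act on twisted cohomology}

Let $\mathbb D_e$ be the space of differential operators $P$ on $T$ with $P(T_d)\subset T_{d+e}$ for all $d$, and $\mathbb D=\bigoplus_e\mathbb D_e$. Differential operators extend uniquely to localizations, compatibly with composition. For $P\in\mathbb D_e$ the extension is again homogeneous of degree $e$: if $g\in T$ is homogeneous, then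
\[
P(g^{-1}t)=g^{-1}\big(P(t)-[P,g](g^{-1}t)\big)\qquad(t\in T),
\]
where $[P,g]$ is homogeneous of degree $e+\deg g$ and of smaller order than $P$, so that we can use induction on the order. Hence $P$ gives maps $(T_g)_d\to(T_g)_{d+e}$, that is, a differential operator $\mathcal O_X(d)\to\mathcal O_X(d+e)$.

Such operators act on twists of $M$ as follows. Let $L,L'$ be line bundles with local generators $\ell,\ell'$. A differential operator $P\colon L\to L'$ has the local form $P(b\ell)=P_0(b)\ell'$ with $P_0\in\mathcal D_X$, and we set
\[
P(\ell\otimes m)=\ell'\otimes P_0m\qquad(m\in M).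
\]
This does not depend on the generators. If $\ell=c\lambda$ and $\ell'=c'\lambda'$ with units $c,c'$, then $P(b\lambda)=P(bc^{-1}\ell)=c'P_0(c^{-1}b)\lambda'$, so $P_0$ is replaced by $c'P_0c^{-1}$; and indeed $\lambda\otimes m=\ell\otimes c^{-1}m$ is sent to $\ell'\otimes P_0c^{-1}m=\lambda'\otimes c'P_0c^{-1}m$. The definition is compatible with composition, and multiplication by $t\in T_e$ acts as the usual map $M(d)\to M(d+e)$. Hence every $H^i_*(M)$ is a graded $\mathbb D$-module.

Write $\partial_i=\partial/\partial x_i$ and $\theta=z\,\partial/\partial z$. The Euler operator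
\[
E=x_1\partial_1+\dots+x_n\partial_n+\theta\in\mathbb D_0
\]
is multiplication by $d$ on $\mathcal O_X(d)$, so it acts on $H^i(X,M(d))$ as the scalar $d$. This lets operators see degrees. In particular, if $h$ has degree $d$,
\begin{align}
x_ih=0\text{ for all }i&\ \Longrightarrow\ x_i\partial_ih=\partial_i(x_ih)-h=-h\ \Longrightarrow\ \theta h=(d+n)h,\label{eq:socle}\\
\partial_ih=0\text{ for all }i&\ \Longrightarrow\ \theta h=dh.\label{eq:cosocle}
\end{align}
On $\mathbb P^n$ the operator $\partial/\partial z$ would now be used in the same way as the $\partial_i$. If $S\ne\mathbb N$, it is not available on $X_{n,S}$, because it does not preserve $k[S]$. We need substitutes, of the form $z^{-N}g(\theta)$, where $g$ vanishes at each exponent $j\in S$ that would be moved out of $S$.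

\subsection{The surface, by hand}

Let $n=2$ and $S=\langle2,3\rangle=\mathbb N\setminus\{1\}$, and write $x,y$ for $x_1,x_2$. Three operators suffice:
\begin{align*}
z\theta&\colon z^j\mapsto j\,z^{j+1},\\
G_2=z^{-2}\theta(\theta-3)&\colon z^j\mapsto j(j-3)\,z^{j-2},\\
G_3=z^{-3}\theta(\theta-2)(\theta-4)&\colon z^j\mapsto j(j-2)(j-4)\,z^{j-3}.
\end{align*}
They preserve $k[z^2,z^3]$, since $z\theta$ kills $z^0$, $G_2$ kills $z^0$ and $z^3$, and $G_3$ kills $z^0,z^2,z^4$. So they are differential operators on $T$, of degrees $1,-2,-3$.

\emph{Vanishing.} Let $i\ge1$ and suppose $H^i(X,M(d))\ne0$ for some $d\ge0$. By Lemma~\ref{lem:torsion}(b), raising $d$ if necessary, there is $h\ne0$ in degree $d\ge 0$ with $xh=yh=z^2h=0$. By \eqref{eq:socle}, $\theta h=(d+2)h$. Since $\theta z^2=z^2(\theta+2)$,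
\[
0=G_2(z^2h)=(\theta+2)(\theta-1)h=(d+4)(d+1)h,
\]
which is impossible for $d\ge0$. Thus $H^i(X,M(d))=0$ for $d\ge0$.

For $n=1$ the same computation gives $(d+3)d\,h=0$, which does not exclude $d=0$; and the class of $x^{-1}z$ in $H^1(X_{1,S},\mathcal O)$ really is there. One more variable $x_i$ lowers the degree of the offending class by one.

\emph{Global sections.} Let $Q$ be a $\mathcal D_X$-module with $H^0(X,Q)=0$ and put $F_d=H^0(X,Q(d))$, so $F_0=0$. We show that all $F_d$ vanish.

If $d\le-2$ and $h\in F_d$, then $x^{-d},y^{-d},z^{-d}$ lie in $T$ and send $h$ to $F_0=0$; so $h=0$ by Lemma~\ref{lem:torsion}(c). For $d=-1$ the element $z$ is missing from $T$, and $z\theta$ takes its place. Let $h\in F_{-1}$. Then $xh,yh\in F_0=0$, so $\theta h=(-1+2)h=h$ by \eqref{eq:socle}. Also $(z\theta)h\in F_0=0$. Multiplying by $z^2$ gives $0=z^3\theta h=z^3h$, and again $h=0$.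

Suppose some $F_d$ with $d>0$ is nonzero. Take the smallest such $d$ and $0\ne h\in F_d$. Then $\partial_1h$ and $\partial_2h$ lie in $F_{d-1}=0$, so $\theta h=dh$ by \eqref{eq:cosocle}. Also $G_2h\in F_{d-2}=0$ and $G_3h\in F_{d-3}=0$. Multiplying by $z^2$ and $z^3$ we get
\[
0=\theta(\theta-3)h=d(d-3)h,\qquad 0=\theta(\theta-2)(\theta-4)h=d(d-2)(d-4)h.
\]
The first equation gives $d=3$, and the second then reads $-3h=0$, a contradiction.

So $H^0_*(Q)=0$, hence $Q=0$ by Lemma~\ref{lem:torsion}(d). By Lemma~\ref{lem:reduction}, $\operatorname{Proj}k[x,y,z^2,z^3]$ is D-affine.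

\subsection{The general case}

For $N\in\mathbb Z$ put
\[
g_N(\theta)=\prod_{j\in S,\ j-N\notin S}(\theta-j),\qquad G_N=z^{-N}g_N(\theta).
\]
The product is finite, since $j-N\in S$ as soon as $j-N>f(S)$. The operator $G_N$ sends $z^j$ to $g_N(j)z^{j-N}$, hence preserves $k[S]$; so $G_N\in\mathbb D_{-N}$. In characteristic $0$, for an integer $w$,
\begin{equation}\label{eq:roots}
g_N(w)=0\quad\Longleftrightarrow\quad w\in S\ \text{ and }\ w-N\notin S.
\end{equation}
The operators used above are $z\theta=G_{-1}$, $G_2$ and $G_3$.

\begin{proposition}\label{prop:char0}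
Let $\operatorname{char}k=0$, let $S$ be a numerical semigroup ($S=\mathbb N$ is allowed), $n\ge1$ and $n>f(S)$. Then $X_{n,S}$ is D-affine.
\end{proposition}

\begin{proof}
Put $f=f(S)$.

\emph{Vanishing.} Let $i\ge1$ and suppose $H^i(X,M(d))\neq 0$. Fix $N\in S$ with $N\ge1$. By Lemma~\ref{lem:torsion}(b) there is $h'\ne0$ of degree $d'\ge d$ with $x_1h'=\dots=x_nh'=z^Nh'=0$. By \eqref{eq:socle}, $\theta h'=(d'+n)h'$. Since $\theta z^N=z^N(\theta+N)$,
\[
0=G_N(z^Nh')=g_N(\theta+N)h'=g_N(d'+n+N)h'.
\]
By \eqref{eq:roots}, $d'+n\notin S$, so $d'+n\le f$. Hence $d\le d'\le f-n<0$. In particular $H^i(X,M)=0$.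

\emph{Global sections.} Let $Q$ be a $\mathcal D_X$-module with $H^0(X,Q)=0$ and put $F_d=H^0(X,Q(d))$, so $F_0=0$.

Suppose $F_d\ne0$ for some $d<0$. Take the largest such $d$, put $e=-d$ and let $0\ne h\in F_d$. Then $x_ih\in F_{d+1}=0$ for all $i$, so $\theta h=(d+n)h$ by \eqref{eq:socle}. Moreover $G_{-e}h\in F_0=0$. Choose $N\ge e+f+1$ with $N\ge1$; then $N$ and $N-e$ lie in $S$, and
\[
0=z^{N-e}G_{-e}h=z^Ng_{-e}(\theta)h=g_{-e}(d+n)\,z^Nh.
\]
By \eqref{eq:roots}, $g_{-e}(d+n)=0$ would mean that $d+n\in S$ and $d+n+e=n\notin S$. But $n>f$, so $n\in S$. Hence $z^Nh=0$. Together with $x_ih=0$ for all $i$ this gives $h=0$ by Lemma~\ref{lem:torsion}(c), a contradiction. So $F_d=0$ for all $d\le0$.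

Suppose $F_d\ne0$ for some $d>0$. Take the smallest such $d$ and $0\ne h\in F_d$. Then $\partial_ih\in F_{d-1}=0$ for all $i$, so $\theta h=dh$ by \eqref{eq:cosocle}. For each $N\in S$ with $N\ge1$ we have $G_Nh\in F_{d-N}=0$, hence
\[
0=z^NG_Nh=g_N(\theta)h=g_N(d)h,
\]
and \eqref{eq:roots} gives $d\in S$ and $d-N\notin S$. So $d\in S$, and $N=d$ is allowed; but then $d-N=0\in S$, a contradiction.

Thus $H^0_*(Q)=0$ and $Q=0$ by Lemma~\ref{lem:torsion}(d). Lemma~\ref{lem:reduction} applies.
\end{proof}

The hypothesis $n>f$ is used twice: in the vanishing, where Lemma~\ref{lem:necessary} shows that it cannot be weakened, and in the form $n\in S$ for the sections of negative degree.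

\section{Characteristic $p$}\label{sec:charp}

In characteristic $p$ the Euler operator sees the degree $d$ only modulo $p$, so the argument above breaks down. Another structure takes its place. Every differential operator is linear over the $p^e$-th powers for large $e$, and $\mathcal D$-modules therefore descend along all Frobenius maps. Each descent shows that a certain degree is divisible by one more factor $p$, and an integer divisible by all powers of $p$ is zero.

Here is the mechanism on the sheaf $\mathcal O$ of $\mathbb P^n$, $n\ge1$, with coordinates $Y_0,\dots,Y_n$. The socle of $H^n_*(\mathcal O)$ is spanned by $(Y_0\cdots Y_n)^{-1}$, in degree $-n-1$, and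
\[
(Y_0\cdots Y_n)^{-1}=(Y_0\cdots Y_n)^{p-1}\cdot(Y_0^p\cdots Y_n^p)^{-1}
\]
expresses it by the corresponding element for the coordinates $Y_j^p$. We shall see that, for the descended sheaves of any $\mathcal D$-module, every socle element in positive cohomological degree has such an expression, and that this alone forces its degree to be $-n-1$. So the cohomology of their twists by $d\ge-n$ vanishes. For $\operatorname{Proj}T$ it then remains to control which twists on $\mathbb P^n$ enter; this is the role of the bound on degrees in the following criterion.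

\begin{theorem}\label{thm:criterion}
Let $\operatorname{char}k=p>0$, let $R=k[y_0,\dots,y_n]$ be standard graded and $A_e=R^{p^e}=k[y_0^{p^e},\dots,y_n^{p^e}]$. Let $T\subset R$ be a graded subring containing $A_r$ for some $r$, and suppose that $T$ is a free graded $A_r$-module with a finite homogeneous basis of degrees $<(n+1)p^r$. Then $X=\operatorname{Proj}T$ is D-affine.
\end{theorem}

\begin{example}\label{ex:p2}
Let $p=2$, $T=k[x,y,z^2,z^3]\subset R=k[x,y,z]$, $r=1$. Over $A_1=k[x^2,y^2,z^2]$ the ring $T$ has the basis $x^\alpha y^\beta z^w$ with $\alpha,\beta\in\{0,1\}$, $w\in\{0,3\}$, of degrees at most $5<6$. The basis elements of even degree are $1,xy,xz^3,yz^3$. So on $\operatorname{Proj}A_1\cong\mathbb P^2$ the sheaf $\mathcal O_X$ becomes $\mathcal O\oplus\mathcal O(-1)\oplus\mathcal O(-2)^2$, and the twist $\mathcal O(-3)$, where cohomology could appear, does not occur. With only one variable $x$ the even basis elements are $1$ and $xz^3$. They give $\mathcal O\oplus\mathcal O(-2)$ on $\mathbb P^1$, and here $\mathcal O(-2)$ has nonzero $H^1$.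
\end{example}

The first ingredient is the description of differential operators.

\begin{lemma}\label{lem:frobenius}
Let $\operatorname{char}k=p$ and let $B$ be a finitely generated commutative $k$-algebra. Then $D(B)=\bigcup_e\operatorname{End}_{B^{p^e}}(B)$.
\end{lemma}

\begin{proof}
Let $B\otimes_kB$ act on $\operatorname{End}_k(B)$ by $((a\otimes b)P)(c)=aP(bc)$. Then $b\otimes1-1\otimes b$ acts as $P\mapsto bP-Pb$. The ideal $I=\ker(B\otimes_kB\to B)$ is generated by the elements $b\otimes1-1\otimes b$, and already by $\delta_s=b_s\otimes1-1\otimes b_s$ for algebra generators $b_1,\dots,b_\nu$ of $B$. So the operators of order less than $m$ are those killed by $I^m$. Let $q=p^e$. Since $k=k^q\subset B^q$, every $B^q$-linear map is $k$-linear, and $P\in\operatorname{End}_k(B)$ is $B^q$-linear if and only if it is killed by all $b^q\otimes1-1\otimes b^q=(b\otimes1-1\otimes b)^q$. Let $I^{[q]}$ be the ideal generated by these elements. Writing $b\otimes1-1\otimes b=\sum c_s\delta_s$ and taking $q$-th powers shows that $I^{[q]}$ is generated by $\delta_1^q,\dots,\delta_\nu^q$.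 Hence $I^{\nu q}\subset I^{[q]}\subset I^q$: a product of $\nu q$ of the $\delta_s$ contains some $\delta_s$ at least $q$ times. So $B^q$-linear maps are differential operators of order less than $\nu q$, and operators of order less than $q$ are $B^q$-linear.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{Step 1: one space, many structure sheaves.} The ring $T$ is a domain, finite over $A_r$, with $T_0=k$; so $X$ is a variety. Let $e\ge r$. Then $A_e\subset A_r\subset T$ and $T^{p^e}\subset R^{p^e}=A_e$. Let $P_e=\operatorname{Proj}A_e\cong\mathbb P^n$, where the coordinates $Y_j=y_j^{p^e}$ are given degree $1$; the coordinates of $P_{e+1}$ are then the $Y_j^p$. For $g\in T$ homogeneous of positive degree, $g^{p^e}\in A_e$. Put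
\[
B=(T_g)_0,\qquad B_e=\big((A_e)_{g^{p^e}}\big)_0 .
\]
The inclusion $A_e\subset T$ induces a finite map $X\to P_e$, under which $D_+(g)=\operatorname{Spec}B$ is the preimage of $D_+(g^{p^e})=\operatorname{Spec}B_e$. Since $B^{p^e}\subset B_e\subset B$, over a prime $\mathfrak q$ of $B_e$ there lies exactly one prime of $B$, namely $\{b:b^{p^e}\in\mathfrak q\}$. So $X\to P_e$ is bijective; being finite, it is closed, hence a homeomorphism. We identify the underlying spaces. Then
\[
\mathcal O_{P_{e+1}}\subset\mathcal O_{P_e}\subset\mathcal O_X .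
\]
The ring $A_r$ is free over $A_e$ with a monomial basis, so $T$ is a free graded $A_e$-module of finite rank. As $T_0=k$, a homogeneous basis has exactly one element of degree $0$, which we take to be $1$. Taking degree $0$ parts of localizations we get
\begin{equation}\label{eq:OX}
\mathcal O_X=\bigoplus_{b:\ p^e\mid\deg b}b\,\mathcal O_{P_e}(-\deg b/p^e),
\end{equation}
where $b$ runs over basis elements. So $\mathcal O_X$ is locally free of finite rank over $\mathcal O_{P_e}$, with $\mathcal O_{P_e}\cdot1$ as a direct summand. For $e=r$ the hypothesis on degrees says that all twists $-j_b=-\deg b/p^r$ satisfy $0\le j_b\le n$.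

\emph{Step 2: $\mathcal D_X=\bigcup_{e\ge r}\mathcal E_e$, where $\mathcal E_e=\mathcal End_{\mathcal O_{P_e}}(\mathcal O_X)$.} On $D_+(g)$ we compare $B_e$ with $B^{p^e}$. We have $B^{p^e}\subset B_e$. Conversely $B_{e+r}\subset B^{p^e}$: an element of $B_{e+r}$ has the form
\[
\frac{c^{p^{e+r}}}{g^{lp^{e+r}}}=\Big(\frac{c^{p^r}}{g^{lp^r}}\Big)^{p^e}
\]
with $c\in R$ homogeneous of degree $l\deg g$, and $c^{p^r}\in A_r\subset T$. Hence $\operatorname{End}_{B_e}(B)\subset\operatorname{End}_{B^{p^e}}(B)\subset\operatorname{End}_{B_{e+r}}(B)$, and the claim follows from Lemma~\ref{lem:frobenius}.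

\emph{Step 3: Frobenius descent.} Let $\varepsilon\in\mathcal E_e$ be the projection onto the summand $\mathcal O_{P_e}\cdot1$ in \eqref{eq:OX}. Then $\mathcal E_e\varepsilon=\mathcal Hom_{\mathcal O_{P_e}}(\mathcal O_{P_e},\mathcal O_X)=\mathcal O_X$ and $\varepsilon\mathcal E_e\varepsilon=\mathcal O_{P_e}$. Since $\mathcal E_e$ is locally a matrix algebra over $\mathcal O_{P_e}$, we have $\mathcal E_e\varepsilon\mathcal E_e=\mathcal E_e$. Morita theory says that
\[
N\mapsto\mathcal O_X\otimes_{\mathcal O_{P_e}}N,\qquad M\mapsto M_e=\mathcal Hom_{\mathcal E_e}(\mathcal O_X,M)=\varepsilon M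
\]
are mutually inverse equivalences between quasi-coherent $\mathcal O_{P_e}$-modules and $\mathcal E_e$-modules quasi-coherent over $\mathcal O_{P_e}$. A $\mathcal D_X$-module $M$ is an $\mathcal E_e$-module for every $e\ge r$, so
\begin{equation}\label{eq:morita}
M\cong\mathcal O_X\otimes_{\mathcal O_{P_e}}M_e,\quad\text{and $M_e$ is a direct summand of $M$ over $\mathcal O_{P_e}$.}
\end{equation}
The sheaves $M_e$ for different $e$ are related. Since $\mathcal E_e\subset\mathcal E_{e+1}$, we have
\[
M\cong\mathcal O_X\otimes_{\mathcal O_{P_{e+1}}}M_{e+1}=\mathcal O_X\otimes_{\mathcal O_{P_e}}\big(\mathcal O_{P_e}\otimes_{\mathcal O_{P_{e+1}}}M_{e+1}\big)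
\]
as $\mathcal E_e$-modules, and Morita theory gives $M_e\cong\mathcal O_{P_e}\otimes_{\mathcal O_{P_{e+1}}}M_{e+1}$. The ring $A_e$ is free over $A_{e+1}$ on the monomials $Y^\alpha$ with $0\le\alpha_j<p$. Hence
\begin{equation}\label{eq:descent}
M_e(d)\cong\mathcal O_{P_e}(d)\otimes_{\mathcal O_{P_{e+1}}}M_{e+1}=\bigoplus_{0\le\alpha_j<p,\ p\mid d-|\alpha|}Y^\alpha M_{e+1}\big((d-|\alpha|)/p\big),
\end{equation}
where the twists of $M_e$ and $M_{e+1}$ are those of $P_e$ and $P_{e+1}$. For fixed $i$ put $H_e=\bigoplus_dH^i(P_e,M_e(d))$. By \eqref{eq:descent}, every element of $H_e$ is uniquely a sum $\sum_\alpha Y^\alpha h_\alpha$ with $h_\alpha\in H_{e+1}$, and $Y_j$ acts in the obvious way: it raises $\alpha_j$ by one if $\alpha_j<p-1$; if $\alpha_j=p-1$, it replaces $\alpha_j$ by $0$ and lets the coordinate $Y_j^p$ of $P_{e+1}$ act on $h_\alpha$. In other words $H_e\cong A_e\otimes_{A_{e+1}}H_{e+1}$. The element $Y^\alpha h_\alpha$ has degree $|\alpha|+pl$ if $h_\alpha$ has degree $l$.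

\emph{Step 4: vanishing.} Let $i\ge1$. We claim
\begin{equation}\label{eq:vanish}
H^i(P_e,M_e(d))=0\qquad\text{for } d\ge-n,\ e\ge r.
\end{equation}
Let $0\ne h\in H_e$ have degree $d$. By Lemma~\ref{lem:torsion}(b), applied on $P_e$ to $Y_0,\dots,Y_n$, it has a nonzero multiple $\sum Y^\alpha h_\alpha$ of degree $d'\ge d$ killed by all $Y_j$. Apply $Y_j$: the terms with $\alpha_j<p-1$ go to distinct terms with positive exponent at $j$, and the terms with $\alpha_j=p-1$ go to distinct terms with exponent $0$ at $j$. So $h_\alpha=0$ if $\alpha_j<p-1$, and $Y_j^ph_\alpha=0$ if $\alpha_j=p-1$. As this holds for all $j$, our socle element is $(Y_0\cdots Y_n)^{p-1}h'$ with $0\ne h'\in H_{e+1}$ and $Y_j^ph'=0$ for all $j$. Thus $h'$ is a socle element for the coordinates of $P_{e+1}$, of degree $l$ say, and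
\[
d'=(n+1)(p-1)+pl,\qquad\text{that is,}\qquad d'+n+1=p\,(l+n+1).
\]
The same applies to the socle element $h'$, and so on. Hence $d'+n+1$ is divisible by every power of $p$, so $d'=-n-1$ and $d\le-n-1$. This proves \eqref{eq:vanish}.

By \eqref{eq:OX} and \eqref{eq:morita} for $e=r$, $H^i(X,M)=\bigoplus_bH^i(P_r,M_r(-j_b))$, where $b$ runs over the basis elements with $p^r\mid\deg b$. Since $0\le j_b\le n$, this is $0$ by \eqref{eq:vanish}. Here the bound on the degrees of the basis is used.

\emph{Step 5: global sections.} Let $Q$ be a $\mathcal D_X$-module with $H^0(X,Q)=0$. By \eqref{eq:morita}, $H^0(P_e,Q_e)=0$ for all $e\ge r$. If $l<0$ and $s\in H^0(P_e,Q_e(l))$, then $Y_j^{-l}s\in H^0(P_e,Q_e)=0$ for all $j$, so $s=0$ by Lemma~\ref{lem:torsion}(c). Thus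
\[
H^0(P_e,Q_e(l))=0\qquad\text{for } l\le0,\ e\ge r.
\]
Positive twists on $P_r$ become non-positive after enough descents. Given $d\in\mathbb Z$, choose $e\geq r$ with $p^{e-r}>d$. Iterating \eqref{eq:descent}, $H^0(P_r,Q_r(d))$ is a direct sum of groups $H^0(P_e,Q_e(l))$ with $l\,p^{e-r}\le d$, hence $l\le0$; so it is $0$. Therefore $H^0(P_r,Q_r(d))=0$ for all $d$, and $Q_r=0$ by Lemma~\ref{lem:torsion}(d). So $Q=0$ by \eqref{eq:morita}, and Lemma~\ref{lem:reduction} finishes the proof.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]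
It remains to prove \eqref{eq:goal}. In characteristic $0$ it is Proposition~\ref{prop:char0}. Let $\operatorname{char}k=p$ and $n>f=f(S)$. Take $R=k[x_1,\dots,x_n,z]$, and $r$ with $p^r\in S$. Then $A_r\subset T_{n,S}\subset R$. In each residue class modulo $p^r$ let $w$ be the least element of $S$. Since $p^r\in S$, the elements of $S$ in this class are exactly $w,w+p^r,w+2p^r,\dots$. Hence the monomials $x^\alpha z^w$ with $0\le\alpha_i<p^r$ and these $w$ form a basis of $T_{n,S}$ over $A_r$. As $w-p^r\notin S$, we have $w\le f+p^r$, so the degrees are at most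
\[
n(p^r-1)+f+p^r=(n+1)p^r-(n-f)<(n+1)p^r .
\]
Theorem~\ref{thm:criterion} applies, and $X_{n,S}$ is D-affine. Together with Lemmas~\ref{lem:gg} and~\ref{lem:necessary} this proves Theorem~\ref{thm:main}, and the answer to the question is no.
\end{proof}

\begin{remark}\label{rem:Pn}
$\mathbb P^n$ ($n\ge1$) is D-affine: in characteristic $0$ this is Proposition~\ref{prop:char0} for $S=\mathbb N$, where $G_N=(\partial/\partial z)^N$ for $N\ge0$; in characteristic $p$ it is Theorem~\ref{thm:criterion} for $T=R$, $r=0$, with basis $\{1\}$.
\end{remark}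

\section{Normal examples in positive characteristic}\label{sec:normal}

For $S=\langle a,p\rangle$ the ring $k[S]$ is $k[u,v]/(u^p-v^a)$, with $u=z^a$, $v=z^p$. To make $X_{n,S}$ normal without disturbing $Y$ and $\mathcal N_Y$, we add to the equation a form in the $x_i$ of degree $pa$ that is divisible by $x_1$, so that it vanishes on $Y$. Theorem~\ref{thm:criterion} remains applicable because in characteristic $p$ any such form becomes a $p$-th power once the $x_i$ are. For the form $x_1^{pa-1}x_2$ the derivative with respect to $x_2$ vanishes only on $x_1=0$, which makes the singular locus small.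

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
Recall that $n\ge2$.

\emph{$T$ is a domain of dimension $n+1$.} The ring $T$ is free over $k[x,v]=k[x_1,\dots,x_n,v]$ with basis $1,u,\dots,u^{p-1}$; so it has dimension $n+1$. The polynomial $c=v^a+x_1^{pa-1}x_2$ is not a $p$-th power in $k(x,v)$, because $\partial c/\partial v=av^{a-1}\ne0$; here $p\nmid a$ is used. So $u^p-c$ is irreducible over $k(x,v)$, and $T$ embeds in the field $k(x,v)[u]/(u^p-c)$. Since $T$ is a finitely generated graded domain with $T_0=k$, $X$ is a projective variety of dimension $n$.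

\emph{Normality.} As a hypersurface, $T$ satisfies Serre's condition $S_2$. The derivatives of the equation with respect to $v$ and $x_2$ are $-av^{a-1}$ and $-x_1^{pa-1}$, so by the Jacobian criterion the singular locus of $\operatorname{Spec}T$ lies in $\{v=x_1=0\}$. This set has dimension $n-1$, since $T$ is finite over $k[x,v]$. So $T$ is regular in codimension $1$, hence normal. An element of the fraction field of $(T_g)_0$ integral over $(T_g)_0$ lies in $T_g$ and has degree $0$; so $X$ is normal.

\emph{D-affinity.} Let $R=k[\xi_1,\dots,\xi_n,\zeta]$ be standard graded and define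
\[
T\to R,\qquad x_i\mapsto\xi_i^p,\quad v\mapsto\zeta^{p^2},\quad u\mapsto\zeta^{pa}+\xi_1^{pa-1}\xi_2 .
\]
This is well defined: $u^p$ goes to $\zeta^{p^2a}+\xi_1^{p(pa-1)}\xi_2^p$, the image of $v^a+x_1^{pa-1}x_2$. It multiplies degrees by $p$, which does not affect $\operatorname{Proj}T$. Since $R$ is integral over the image, the image has dimension $n+1$; so the kernel is a prime of height $0$ in the domain $T$, that is, $0$. We regard $T$ as a subring of $R$. Then
\[
A_2=R^{p^2}=k[\xi_1^{p^2},\dots,\xi_n^{p^2},\zeta^{p^2}]=k[x_1^p,\dots,x_n^p,v]\subset T,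
\]
and $T$ is free over $A_2$ with basis $x^\alpha u^j$, $0\le\alpha_i<p$, $0\le j<p$. The degrees in $R$ of these elements are at most $pn(p-1)+pa(p-1)$. The inequality
\[
pn(p-1)+pa(p-1)<(n+1)p^2
\]
is equivalent to $pa-a-p<n$, which is our hypothesis. So Theorem~\ref{thm:criterion} with $r=2$ applies.

\emph{The divisor.} At a point of $X$ with $x_1=\dots=x_n=0$ we have $u^p=v^a$. If one of $u,v$ vanished there, both would, which is impossible on $\operatorname{Proj}T$. So $X$ is covered by $D_+(x_1),\dots,D_+(x_n),D_+(uv)$. On $D_+(x_i)$ the element $x_i$ is a unit of degree $1$. On $D_+(uv)$ there is a unit $u^\lambda v^\mu$ with $\lambda a+\mu p=1$, as $\gcd(a,p)=1$. So the $\mathcal O_X(d)$ are invertible and multiplicative in $d$, $x_1$ defines an effective Cartier divisor $Y=\operatorname{Proj}T/x_1T$, and $\mathcal N_Y^{\otimes m}\cong\mathcal O_Y(m)$, as in Section~\ref{sec:pinched}. Now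
\[
T/x_1T=k[x_2,\dots,x_n]\otimes k[u,v]/(u^p-v^a)\cong k[x_2,\dots,x_n]\otimes k[S],\qquad S=\langle a,p\rangle,
\]
by $u\mapsto z^a$, $v\mapsto z^p$. This is an isomorphism because the basis elements $u^jv^i$, $0\le j<p$, $i\ge0$, go to distinct powers $z^{aj+pi}$, the residues of $aj$ modulo $p$ being distinct, and every element of $S$ has this form. By Lemma~\ref{lem:gg}, $\mathcal N_Y^{\otimes m}$ is globally generated if and only if $m\in\langle a,p\rangle$. As $a,p\ge2$, this excludes $m=1$.
\end{proof}

The last computation also shows that the least elements of $S=\langle a,p\rangle$ in the residue classes modulo $p$ are $0,a,\dots,(p-1)a$, so that $f(S)=(p-1)a-p$. The condition $n>pa-a-p$ of Theorem~\ref{thm:normal} is thus the condition $n>f(S)$ of Theorem~\ref{thm:main}. For $p=2$, $a=3$, $n=2$ the example is the surface $u^2=v^3+x_1^5x_2$ of degree $6$ in the weighted projective space with weights $1,1,3,2$ for $x_1,x_2,u,v$. Its divisor $Y=\{x_1=0\}$ is the cuspidal cubic of Section~\ref{sec:pinched}.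

\begin{thebibliography}{1}
\bibitem{Rumynin} Dmitriy Rumynin, \emph{D-affinity and Rational Varieties}, arXiv:1811.08612 (2018).
\end{thebibliography}

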